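\title{Convex sets do not minimize the second Dirichlet eigenvalue under a perimeter constraint in dimension $N\ge 3$}

\begin{abstract}
We consider the minimization of the second Dirichlet eigenvalue $\lambda_2(\Omega)$ of the Laplacian among bounded open sets $\Omega\subset\mathbb{R}^N$ of perimeter at most $c$. In the plane this problem has a convex minimizer. We prove that for $N\ge3$ no convex set is optimal, as conjectured by Bucur, Buttazzo and Henrot, and that convex sets miss the infimum by a factor that depends only on $N$. The proof has two independent halves. A convex set that is minimal under smooth deformations satisfies $|\partial_n u|^2=\Lambda H$ on its boundary; for $N\ge3$ this forces $\partial_n u$ to keep its sign, which excludes every hyperplane of symmetry. On the other hand, a reflection argument based on the Borsuk--Ulam theorem shows that a convex global minimizer would have a hyperplane of symmetry.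
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb{R}^N$ be a bounded open set; all sets in this paper are nonempty. The eigenvalues $0<\lambda_1(\Omega)\le\lambda_2(\Omega)\le\cdots$ of the Laplacian with homogeneous Dirichlet condition, counted with multiplicity, are given by
\begin{equation}\label{eq:minmax}
\lambda_k(\Omega)=\min_{\substack{X\subset H^1_0(\Omega)\\ \dim X=k}}\ \max_{w\in X\setminus\{0\}}\frac{\int|\nabla w|^2}{\int w^2},
\end{equation}
and the perimeter of $\Omega$ in the sense of De Giorgi is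
\[
P(\Omega)=\sup\Big\{\int_\Omega\operatorname{div}\varphi\ :\ \varphi\in C^1_c(\mathbb{R}^N;\mathbb{R}^N),\ |\varphi|\le1\Big\}.
\]
The eigenvalues decrease when $\Omega$ grows. The perimeter equals the area $\mathcal{H}^{N-1}(\partial\Omega)$ when $\Omega$ is a Lipschitz domain, and it does not change when $\Omega$ is modified on a Lebesgue-null set. For $c>0$ we study
\[
m_N(c)=\inf\{\lambda_2(\Omega):\ \Omega\subset\mathbb{R}^N\text{ bounded open},\ P(\Omega)\le c\}.
\]
Since $\lambda_2(t\Omega)=t^{-2}\lambda_2(\Omega)$ and $P(t\Omega)=t^{N-1}P(\Omega)$, the quantity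
\[
J(\Omega)=\lambda_2(\Omega)\,P(\Omega)^{2/(N-1)}
\]
is invariant under dilations, and $m_N(c)=c^{-2/(N-1)}\inf J$, the infimum being taken over bounded open sets of finite perimeter.

For $\lambda_1$ the answer is the ball. Indeed, the ball with the volume of $\Omega$ has smaller $\lambda_1$ by the Faber--Krahn inequality and smaller perimeter by the isoperimetric inequality. Since $\lambda_2\ge\lambda_1$, this also shows $m_N(c)>0$. For $\lambda_2$ two effects compete. A second eigenfunction of a connected set changes sign, so the set should hold two round pieces, one for each sign; but boundary that separates the pieces costs perimeter.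

In the plane, convexity settles the competition. Let $\Omega$ have smooth boundary with outer normal $n$, and let $\theta$ be a unit vector. The integral $\int_{\partial\Omega}|n\cdot\theta|$ counts the intersections of $\partial\Omega$ with the lines parallel to $\theta$, so it is at least twice the measure of the projection of $\Omega$ onto $\theta^\perp$, with equality for convex sets; its average over $\theta$ is a dimensional constant times the perimeter. For $N=2$ and connected $\Omega$ the projections are intervals, the same as those of the convex hull. So the hull has no larger perimeter, and it has no larger $\lambda_2$ because it contains $\Omega$. It is known that for $N=2$ the problem admits a minimizer that is convex and $C^\infty$, whose boundary contains no arc of circle and no segment, and whose curvature vanishes at exactly two points.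

For $N\ge3$ the projections of a connected set need not be convex, and the hull may be expensive: in $\mathbb{R}^3$, two unit balls with centers at distance $L>2$ joined by a tube of radius $1/L$ have perimeter at most $10\pi$, while their convex hull has perimeter $4\pi+2\pi L$. So nothing forces convexity any longer. Bucur, Buttazzo and Henrot \cite{BBH} conjecture more, namely that in higher dimension optimal domains are not convex. Some care is needed to exclude a trivial reading. Removing from an open set a closed set of zero capacity, such as a point, changes neither $\lambda_2$ nor $P$, so a minimizer can always be punctured. Conversely, if a minimizer $\Omega$ is contained in a convex open set $K$ and $K\setminus\Omega$ has zero capacity, then $K$ is itself a convex minimizer. The meaningful statement is therefore that no bounded convex open set $K$ has $P(K)\le c$ and $\lambda_2(K)=m_N(c)$. We prove it.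

\begin{theorem}\label{thm:main}
Let $N\ge3$ and $c>0$. If $K\subset\mathbb{R}^N$ is a bounded convex open set with $P(K)\le c$, then $\lambda_2(K)>m_N(c)$. Hence no convex set is optimal.
\end{theorem}

\begin{theorem}\label{thm:more}
Let $N\ge3$.
\begin{itemize}
\item[(i)] There is $\delta_N>0$ such that $\lambda_2(K)\ge(1+\delta_N)\,m_N(c)$ for all $c>0$ and all bounded convex open sets $K$ with $P(K)\le c$.
\item[(ii)] No minimizer coincides with a convex open set up to a Lebesgue-null set.
\item[(iii)] Let $K$ be bounded, open and convex, and suppose that for every $V\in C^\infty_c(\mathbb{R}^N;\mathbb{R}^N)$ one has $J((\mathrm{id}+tV)(K))\ge J(K)$ for all small $|t|$. Then $\lambda_2(K)$ is simple, $\partial K$ is $C^\infty$, the normal derivative of the second eigenfunction does not change sign on $\partial K$, and $K$ has no hyperplane of symmetry.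
\end{itemize}
\end{theorem}

We call a set $K$ as in part (iii) a \emph{convex local minimizer}. The proof of Theorem~\ref{thm:main} plays two statements against each other. The local one is Theorem~\ref{thm:more}(iii): Section~\ref{sec:variation} derives the optimality condition and the regularity of $\partial K$, Section~\ref{sec:sign} the sign of the normal derivative, and Section~\ref{sec:nosym} the absence of symmetry, by a Payne-type maximum principle. The global one, Proposition~\ref{prop:sym}, says that a convex minimizer does have a hyperplane of symmetry. Each statement uses $N\ge3$ once. Parts (i) and (ii) of Theorem~\ref{thm:more} are deduced from Theorem~\ref{thm:main} in Section~\ref{sec:gap}.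

\section{A model case: bodies of revolution in $\mathbb{R}^3$}\label{sec:model}

Let $K$ be a convex local minimizer, $u$ a second eigenfunction with $\|u\|_{L^2}=1$, $n$ the outer normal, $g=-\partial_nu$, and $H$ the sum of the principal curvatures of $\partial K$. Section~\ref{sec:variation} shows that $\partial K$ is smooth and that
\begin{equation}\label{eq:opt}
g^2=\Lambda H\quad\text{on }\partial K,\qquad \Lambda=\frac{2\lambda_2(K)}{(N-1)P(K)}>0 .
\end{equation}
This is a Lagrange multiplier rule: pushing the boundary outward lowers $\lambda_2$ with density $g^2$ and raises the perimeter with density $H$. On a convex hypersurface $H$ is a sum of nonnegative numbers. Hence \emph{all} principal curvatures vanish wherever $g$ does, that is, the Gauss map $n:\partial K\to S^{N-1}$ has zero differential on $\{g=0\}$.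

For $N=2$ this is a mild restriction. A function on a closed curve can change sign by vanishing at two points, and \eqref{eq:opt} only asks that the curvature vanish there; recall that the curvature of the planar minimizer has exactly two zeros. For $N=3$ one expects $g$ to change sign across a closed curve. Along a smooth curve in $\{g=0\}$ the normal is constant, so the curve lies in a flat face of $K$, where $H$ and $g$ vanish identically. Here is the case in which this can be seen by hand.

\begin{example}\label{ex:rev}
Let $K\subset\mathbb{R}^3$ be a bounded convex open set with smooth boundary, invariant under rotations about the $x_3$-axis, and let $g$ be a continuous function on $\partial K$ with $g^2=\Lambda H$. Then $g\ge0$ or $g\le0$ on $\partial K$.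

Take a parallel circle $\gamma(\theta)=r\,e_r(\theta)+x_3e_3$ of $\partial K$, with $r>0$ and $e_r(\theta)=(\cos\theta,\sin\theta,0)$. By symmetry $n(\gamma(\theta))=n_r\,e_r(\theta)+n_3e_3$ with constants $n_r,n_3$, so $\frac{d}{d\theta}n(\gamma(\theta))=(n_r/r)\,\gamma'(\theta)$, and $n_r/r$ is a principal curvature. If $g$ vanishes at a point of the circle, then $n_r=0$. On the axis $n=\pm e_3$ as well. So the Gauss map sends $\{g=0\}$ into the two-point set $\{e_3,-e_3\}$. The points with $n=e_3$ or $n=-e_3$ are those where $x_3$ is maximal or minimal on $\overline K$; they form a top and a bottom face, each a closed disk or a point. The rest $Y$ of $\partial K$ is a band, a continuous image of a circle times an interval. It is connected and $g\ne0$ on it, say $g>0$. On a face that is a disk $H=0$, hence $g=0$; a face that is a point is a limit of points of $Y$, hence $g\ge0$ there.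
\end{example}

The example has three ingredients: the image under $n$ of $\{g=0\}$ is small; a small set does not disconnect $S^2$, whereas two points disconnect $S^1$; and the preimage under $n$ of a connected set is connected. Section~\ref{sec:sign} establishes each of them without symmetry. A body of revolution is symmetric in every plane through its axis, so Proposition~\ref{prop:nosym} below then shows that it is not a local minimizer. A general convex minimizer comes with no symmetry, and Section~\ref{sec:sym} has to produce one.

\section{Preliminaries}\label{sec:prelim}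

\subsection*{Eigenfunctions}
Functions in $H^1_0(O)$ are extended by zero. An \emph{eigenfunction of $O$ for $\mu$} is a nonzero $w\in H^1_0(O)$ with $\int\nabla w\cdot\nabla z=\mu\int wz$ for all $z\in H_0^1(O)$. For a fixed number $\lambda$, which will always be $\lambda_2(K)$, we write
\[
E(w,z)=\int(\nabla w\cdot\nabla z-\lambda wz),\qquad E(w)=E(w,w).
\]
Let $O$ be a bounded open set and $\varphi_1$ an eigenfunction for $\lambda_1(O)$. We use the following standard facts.
\begin{itemize}
\item[(F1)] If $w\in H^1_0(O)$ and $\int w\varphi_1=0$, then $\int|\nabla w|^2\ge\lambda_2(O)\int w^2$. If equality holds and $w\ne0$, then $w$ is an eigenfunction for $\lambda_2(O)$.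
\item[(F2)] If $O$ is connected, then $\lambda_1(O)$ is simple, one can take $\varphi_1>0$, and eigenfunctions for larger eigenvalues change sign. Solutions of $\Delta w+\mu w=0$ are real-analytic, so on a connected open set they vanish identically if they vanish on a nonempty open subset.
\item[(F3)] If $w\in H^1(O)\cap C(\overline O)$ and $w=0$ on $\partial O$, then $w\in H^1_0(O)$. If $0\le w\le v$ with $w\in H^1(O)$ and $v\in H_0^1(O)$, then $w\in H^1_0(O)$.
\end{itemize}
For the first part of (F3), the functions $(w-\varepsilon)^+-(w+\varepsilon)^-$ have compact support in $O$ and tend to $w$ in $H^1$. For the second, if $\varphi_k\in C^\infty_c(O)$ tend to $v$ in $H^1$, then $\min(w,\varphi_k^+)$ has compact support and tends to $\min(w,v)=w$ in $H^1$.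

Several contradictions below come from recognizing a test function as an eigenfunction that cannot exist. Two ways of doing so recur.

\begin{lemma}\label{lem:test}
Let $O$ be a bounded open set.
\begin{itemize}
\item[(a)] Let $\lambda\le\lambda_2(O)$, and let $p,q\in H^1_0(O)$ satisfy $q\neq0$, $E(p)<0$ and $E(p,q)=E(q)=0$. Then $\lambda=\lambda_2(O)$ and $q$ is an eigenfunction of $O$ for $\lambda$.
\item[(b)] Let $O$ be connected and invariant under a reflection $R$, and let $\lambda=\lambda_2(O)$. If $w\in H_0^1(O)$ is nonzero, $w\circ R=-w$ and $E(w)=0$, then $w$ is an eigenfunction of $O$ for $\lambda$.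
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $E(ap+bq)=a^2E(p)\le0$. If $ap+bq=0$, then $a=0$ and so $b=0$; thus $p,q$ span a plane on which $E\le0$, and \eqref{eq:minmax} gives $\lambda_2(O)\le\lambda$. The plane contains a nonzero $w=ap+bq$ orthogonal to $\varphi_1$. By (F1), $0\le E(w)=a^2E(p)$, so $a=0$ and $E(w)=0$, and the equality case of (F1) applies to $w=bq$.

(b) The function $\varphi_1\circ R$ is a positive first eigenfunction with the norm of $\varphi_1$, so $\varphi_1\circ R=\varphi_1$ by (F2). An odd function is orthogonal to an even one, and (F1) applies.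
\end{proof}

\subsection*{Convex sets}
Let $K$ be a bounded convex open set and $\sigma$ the restriction of $\mathcal{H}^{N-1}$ to $\partial K$.
\begin{itemize}
\item[(C1)] $K$ is a Lipschitz domain. At $\sigma$-almost every point of $\partial K$ there is exactly one supporting hyperplane, and its outer normal is $n$. The trace is bounded from $W^{1,1}(K)$ to $L^1(\sigma)$ and from $H^1(K)$ to $L^2(\sigma)$, functions smooth up to the boundary are dense in these spaces, and $\int_K\operatorname{div}\Psi=\int_{\partial K}\Psi\cdot n\,d\sigma$ for $\Psi\in W^{1,1}(K;\mathbb{R}^N)$. Moreover $P(K)=\sigma(\partial K)$.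
\item[(C2)] $K$ is the interior of $\overline K$.
\item[(C3)] If $K'\subset K$ is convex and open, then $P(K')\le P(K)$, because the nearest-point projection onto $\overline{K'}$ is $1$-Lipschitz and maps $\partial K$ onto $\partial K'$.
\end{itemize}
We do not know in advance that $\partial K$ is smooth. Convexity alone gives enough regularity to speak of $\partial_nu$ as a bounded function on $\partial K$.

\begin{lemma}\label{lem:reg}
Let $K$ be a bounded convex open set and $u$ an eigenfunction of $K$ for $\lambda$. Then $u\in H^2(K)\cap C(\overline K)$, $u=0$ on $\partial K$, and $|\nabla u|\le L$ in $K$ for some constant $L$. The trace of $\nabla u$ equals $(\partial_nu)\,n$, where $\partial_nu:=n\cdot\nabla u$ satisfies $|\partial_nu|\le L$, both $\sigma$-almost everywhere.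
\end{lemma}

\begin{proof}
On a bounded convex domain, the solution in $H_0^1$ of $\Delta w=F\in L^2$ lies in $H^2$ \cite[Theorem 3.2.1.2]{Gr}; so $u\in H^2(K)$. The Dirichlet heat kernel of $K$ lies between $0$ and the Gaussian kernel, and the heat semigroup multiplies $u$ by $e^{-\lambda t}$; so $|u|\le e^{\lambda t}(4\pi t)^{-N/2}\|u\|_{L^1}$ and $u$ is bounded.

Fix $x\in K$, put $\rho=\operatorname{dist}(x,\partial K)$, and let $x_0\in\partial K$ be at distance $\rho$ from $x$. A supporting hyperplane at $x_0$ does not meet $B_\rho(x)\subset K$, so it is orthogonal to $x-x_0$. Let $y$ be the distance to it and $d=\operatorname{diam}K$. Then $0<y<d$ in $K$ and $y(x)=\rho$. The barrier $\beta=\frac12\lambda\|u\|_\infty\,y(d-y)\ge0$ satisfies $-\Delta\beta=\lambda\|u\|_\infty$, so $-\Delta(\pm u-\beta)\le0$. Since $0\le(\pm u-\beta)^+\le u^\pm$, (F3) allows $(\pm u-\beta)^+$ as a test function, which gives $\int|\nabla(\pm u-\beta)^+|^2\le0$. Hence $|u|\le\beta$, and at $x$,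
\[
|u(x)|\le\tfrac12\lambda\|u\|_\infty\,d\,\operatorname{dist}(x,\partial K).
\]
Thus $u$ extends continuously by zero to $\partial K$. In the interior estimate $|\nabla u(x)|\le C\big(r^{-1}\sup_{B_r(x)}|u|+r\sup_{B_r(x)}|\Delta u|\big)$ take $r=\rho/2$: on $B_r(x)$ the distance to $\partial K$ is at most $3r$, so the first term is bounded, and the second is at most $d\lambda\|u\|_\infty$. This gives $|\nabla u|\le L$. The trace obeys the same bound, because $(|\nabla u|-L)^+=0$ and traces commute with Lipschitz functions.

For $\psi\in C^\infty(\mathbb{R}^N)$, the divergence theorem and $\partial_{ij}u=\partial_{ji}u$ give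
\[
\int_{\partial K}(n_i\partial_ju-n_j\partial_iu)\psi\,d\sigma=\int_K(\partial_i\psi\,\partial_ju-\partial_j\psi\,\partial_iu).
\]
The right side is continuous in $u$ for the $H^1$ norm and, for $u\in C^\infty_c(K)$, equals $-\int_Ku(\partial_{ji}\psi-\partial_{ij}\psi)=0$. So it vanishes, and $n_i\partial_ju=n_j\partial_iu$ almost everywhere. Multiplying by $n_i$ and summing over $i$ gives $\partial_ju=n_j\,\partial_nu$.
\end{proof}

\section{The optimality condition}\label{sec:variation}

Throughout Sections~\ref{sec:variation}--\ref{sec:nosym}, $K$ is a convex local minimizer, $\lambda=\lambda_2(K)$, $c=P(K)$, and $\Lambda=2\lambda/((N-1)c)$. Let $u_1>0$ be a first eigenfunction; $\lambda_1:=\lambda_1(K)<\lambda$ by (F2).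

\subsection*{First variation}
If $\lambda$ is a multiple eigenvalue, $\lambda_2$ need not be differentiable along a deformation. We avoid the issue by replacing $J$ with a smooth upper bound that touches it at $t=0$: the upper bound has a minimum there too, and its derivative vanishes. Every second eigenfunction yields such a bound, and this freedom will give simplicity. For a vector field $V$ let $\operatorname{div}_\tau V=\operatorname{div}V-n\cdot DV\,n$ on $\partial K$.

\begin{lemma}\label{lem:first}
Let $u$ be any eigenfunction of $K$ for $\lambda$ with $\|u\|_{L^2}=1$. Then for all $V\in C_c^\infty(\mathbb{R}^N;\mathbb{R}^N)$,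
\begin{equation}\label{eq:weak}
\int_{\partial K}\operatorname{div}_\tau V\,d\sigma=\frac1\Lambda\int_{\partial K}(\partial_nu)^2\,V\cdot n\,d\sigma .
\end{equation}
\end{lemma}

\begin{proof}
Let $\Phi_t=\mathrm{id}+tV$, a diffeomorphism of $\mathbb{R}^N$ for small $|t|$, and $K_t=\Phi_t(K)$.

\emph{The eigenvalue.} Let $X=\operatorname{span}(u_1,u)$. Using the plane $\{w\circ\Phi_t^{-1}:w\in X\}\subset H_0^1(K_t)$ in \eqref{eq:minmax} and changing variables, we get $\lambda_2(K_t)\le\mu(t):=\max_{w\in X\setminus\{0\}}\mathcal{D}_t(w)/\mathcal{L}_t(w)$, where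
\[
\mathcal{D}_t(w)=\int_K|(D\Phi_t)^{-T}\nabla w|^2\det D\Phi_t,\qquad \mathcal{L}_t(w)=\int_Kw^2\det D\Phi_t .
\]
These quadratic forms on $X$ depend smoothly on $t$, and $\mu(t)$ is the larger root of $\det(\mathcal{D}_t-\mu\mathcal{L}_t)=0$. At $t=0$ the roots are $\lambda_1<\lambda$, so $\mu$ is smooth near $0$ by the implicit function theorem, and $\mu(0)=\lambda$. Since $\mu(t)\ge\mathcal{D}_t(u)/\mathcal{L}_t(u)$ with equality at $t=0$, the two sides have the same derivative there. With $\mathcal{L}_0(u)=1$, $\mathcal{D}_0(u)=\lambda$, $(D\Phi_t)^{-T}=I-t\,DV^T+O(t^2)$ and $\det D\Phi_t=1+t\operatorname{div}V+O(t^2)$, this gives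
\[
\mu'(0)=\int_K\big[(|\nabla u|^2-\lambda u^2)\operatorname{div}V-2\nabla u\cdot DV\,\nabla u\big].
\]
To turn this into a boundary integral, let $\Xi=|\nabla u|^2V-2(V\cdot\nabla u)\nabla u-\lambda u^2V$. Products of two $H^1$ functions are in $W^{1,1}$, and their traces are the products of the traces, by approximation with smooth functions; so $\Xi\in W^{1,1}(K)$ by Lemma~\ref{lem:reg}. In $\operatorname{div}\Xi$ the term $2V\cdot D^2u\,\nabla u$ from the first summand cancels the same term from the second, the terms $-2(V\cdot\nabla u)\Delta u$ and $-2\lambda u\,V\cdot\nabla u$ cancel because $\Delta u=-\lambda u$, and what remains is the integrand above. On $\partial K$ we have $u=0$ and $\nabla u=(\partial_nu)n$, so $\Xi\cdot n=(\partial_nu)^2V\cdot n-2(\partial_nu)^2V\cdot n$. Therefore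
\begin{equation}\label{eq:muprime}
\mu'(0)=-\int_{\partial K}(\partial_nu)^2\,V\cdot n\,d\sigma .
\end{equation}

\emph{The perimeter.} Write $\Phi=\Phi_t$. For $\varphi\in C^1_c(\mathbb{R}^N;\mathbb{R}^N)$ with $|\varphi|\le1$ put $\Psi=(\det D\Phi)\,(D\Phi)^{-1}\,\varphi\circ\Phi$. For $\zeta\in C_c^\infty(\mathbb{R}^N)$, changing variables twice,
\[
\int\Psi\cdot\nabla\zeta=\int\varphi\cdot\nabla(\zeta\circ\Phi^{-1})=-\int(\operatorname{div}\varphi)\,\zeta\circ\Phi^{-1}=-\int(\det D\Phi)\,\big((\operatorname{div}\varphi)\circ\Phi\big)\,\zeta ,
\]
so $\operatorname{div}\Psi=(\det D\Phi)\,(\operatorname{div}\varphi)\circ\Phi$. Hence $\int_{K_t}\operatorname{div}\varphi=\int_K\operatorname{div}\Psi=\int_{\partial K}\Psi\cdot n\,d\sigma$, and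
\[
P(K_t)\le p(t):=\int_{\partial K}(\det D\Phi_t)\,|(D\Phi_t)^{-T}n|\,d\sigma .
\]
The function $p$ is smooth, $p(0)=c$, and $p'(0)=\int_{\partial K}\operatorname{div}_\tau V\,d\sigma$ because $|(D\Phi_t)^{-T}n|=1-t\,n\cdot DV\,n+O(t^2)$.

\emph{Conclusion.} For small $|t|$ we have $\mu(t)p(t)^{2/(N-1)}\ge J(K_t)\ge J(K)$, with equality at $t=0$. The logarithmic derivative at $0$ vanishes: $\mu'(0)/\lambda+\frac{2}{N-1}\,p'(0)/c=0$, that is, $\mu'(0)=-\Lambda p'(0)$. With \eqref{eq:muprime} this is \eqref{eq:weak}.
\end{proof}

The left side of \eqref{eq:weak} does not depend on $u$. This is what makes $\lambda$ simple.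

\begin{corollary}\label{cor:simple}
The eigenvalue $\lambda$ is simple, and $\partial_nu$ does not vanish $\sigma$-almost everywhere.
\end{corollary}

\begin{proof}
If $V(x)=x$ near $\overline K$, then $\operatorname{div}_\tau V=N-1$ and the left side of \eqref{eq:weak} is $(N-1)c>0$. This proves the second claim for every normalized second eigenfunction. Taking $V=\phi e_i$ with arbitrary $\phi\in C_c^\infty(\mathbb{R}^N)$, we see that \eqref{eq:weak} determines $(\partial_nu)^2n_i$ almost everywhere for each $i$, hence the length $G=(\partial_nu)^2$ of the vector $(\partial_nu)^2n$. So $G$ is the same for all normalized second eigenfunctions. If $u,v$ were two orthonormal ones, then $(u+v)/\sqrt2$ would be a third, and $G=\frac12(\partial_nu+\partial_nv)^2=G+\partial_nu\,\partial_nv$. Then $G^2=(\partial_nu\,\partial_nv)^2=0$, against the second claim.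
\end{proof}

From now on $u$ is the normalized second eigenfunction, unique up to sign. It changes sign by (F2).

\subsection*{Smoothness of the boundary}
Identity \eqref{eq:weak} says that $\partial K$ has weak mean curvature $(\partial_nu)^2/\Lambda$, which is bounded by Lemma~\ref{lem:reg}. For a Lipschitz graph this is a uniformly elliptic equation with bounded right side. It gives $\partial K\in C^{1,\alpha}$, which improves $u$, which improves the right side, and so on.

\begin{proposition}\label{prop:smooth}
The boundary $\partial K$ is $C^\infty$, $u\in C^\infty(\overline K)$, and $g=-\partial_nu$ satisfies \eqref{eq:opt}. At every $x\in\partial K$ the differential $dn_x$ is symmetric and positive semidefinite with trace $H(x)$.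
\end{proposition}

\begin{proof}
Near a boundary point choose coordinates $y=(y',y_N)$, a ball $Q\subset\mathbb{R}^{N-1}$ and an open interval $I$ such that $K\cap(Q\times I)=\{y_N>f(y')\}$, where $f$ is convex and Lipschitz with values in a compact subinterval of $I$. Then $n=(\nabla f,-1)/\sqrt{1+|\nabla f|^2}$ and $d\sigma=\sqrt{1+|\nabla f|^2}\,dy'$. Take $V=\eta(y')\chi(y_N)e_N$ with $\eta\in C^\infty_c(Q)$, $\chi\in C_c^\infty(I)$ and $\chi=1$ near the range of $f$. Near the graph $\operatorname{div}V=0$ and $n\cdot DV\,n=n_N\,(\nabla\eta\cdot n')=-\nabla f\cdot\nabla\eta/(1+|\nabla f|^2)$, and $V\cdot n\,d\sigma=-\eta\,dy'$. With $A(p)=p/\sqrt{1+|p|^2}$, identity \eqref{eq:weak} becomes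
\begin{equation}\label{eq:graph}
\int_QA(\nabla f)\cdot\nabla\eta=-\int_Qh\,\eta,\qquad h(y')=\frac1\Lambda(\partial_nu)^2(y',f(y'))\in L^\infty(Q),
\end{equation}
and by density it holds for all $\eta\in H_0^1(Q)$. The matrix $DA(p)$ is symmetric with eigenvalues $(1+|p|^2)^{-1/2}$ and $(1+|p|^2)^{-3/2}$, so on the ball $\{|p|\le\operatorname{Lip}f\}$ its eigenvalues lie in $[\theta,1]$ for some $\theta>0$.

\emph{$f\in W^{2,2}_{\mathrm{loc}}$.} Let $\delta^\tau w(y')=(w(y'+\tau e_k)-w(y'))/\tau$, let $\zeta\in C_c^\infty(Q)$ with $0\le\zeta\le1$, and put $f_\tau=\delta^\tau f$, so $|f_\tau|\le\operatorname{Lip}f$. We have $\delta^\tau(A(\nabla f))=B\nabla f_\tau$, where $B(y')$ is the average of $DA$ over the segment from $\nabla f(y')$ to $\nabla f(y'+\tau e_k)$; this segment lies in the ball above, so $\theta I\le B\le I$. Test \eqref{eq:graph} with $\eta=\delta^{-\tau}(\zeta^2f_\tau)$ and use $\int a\,\delta^{-\tau}b=-\int(\delta^\tau a)\,b$ and $\|\delta^{-\tau}w\|_{L^2}\le\|\nabla w\|_{L^2}$: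
\[
\int B\nabla f_\tau\cdot\nabla(\zeta^2f_\tau)=\int h\,\delta^{-\tau}(\zeta^2f_\tau)\le\|h\|_{L^2}\|\nabla(\zeta^2f_\tau)\|_{L^2}.
\]
Since $\nabla(\zeta^2f_\tau)=\zeta^2\nabla f_\tau+2\zeta f_\tau\nabla\zeta$, the number $S=\|\zeta\nabla f_\tau\|_{L^2}$ satisfies $\theta S^2\le C_0S+\|h\|_{L^2}(S+C_0)$ with $C_0=2\operatorname{Lip}f\,\|\nabla\zeta\|_{L^2}$. So $S$ is bounded uniformly in $\tau$, and $\partial_kf\in H^1_{\mathrm{loc}}(Q)$.

\emph{$\partial K\in C^{1,\alpha}$.} Let $a_{ij}=(\partial_{p_j}A_i)(\nabla f)$, which are bounded, measurable and uniformly elliptic. Testing \eqref{eq:graph} with $\partial_k\eta$ and integrating by parts, we find $\int a_{ij}\,\partial_j(\partial_kf)\,\partial_i\eta=\int h\,\partial_k\eta$. A weak solution $w$ of $\partial_i(a_{ij}\partial_jw)=\partial_iF_i$ with such coefficients and $F\in L^q$, $q$ larger than the dimension, is locally H\"older continuous \cite[Theorem 8.24]{GT}. So $\partial_kf\in C^{0,\alpha}_{\mathrm{loc}}$; finitely many charts cover $\partial K$ and give one $\alpha$.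

\emph{$\partial K\in C^{2,\alpha}$.} On a $C^{1,\alpha}$ domain the problem $\Delta w=F\in L^\infty$ with zero boundary values has a solution in $C^{1,\alpha}(\overline K)$ \cite[Theorem 8.34]{GT}. For $F=-\lambda u$ it lies in $H_0^1(K)$ by (F3) and equals $u$ by uniqueness. Hence $h=\Lambda^{-1}|\nabla u|^2(y',f(y'))\in C^{0,\alpha}$. By the chain rule, \eqref{eq:graph} reads $a_{ij}\partial_{ij}f=h$ almost everywhere. A $W^{2,2}_{\mathrm{loc}}$ solution of such an equation with coefficients and right side in $C^{k-1,\alpha}$, $k\ge1$, is in $C^{k+1,\alpha}$ \cite[Theorem 9.19]{GT}; $k=1$ gives $f\in C^{2,\alpha}$.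

\emph{Bootstrap.} If $\partial K\in C^{k,\alpha}$ with $k\ge2$, then the solution $u\in C(\overline K)\cap C^2(K)$ of $\Delta u+\lambda u=0$ with zero boundary values is in $C^{k,\alpha}(\overline K)$ \cite[Theorem 6.19]{GT}. Then $h$ and $a_{ij}$ are $C^{k-1,\alpha}$, and $f\in C^{k+1,\alpha}$ by \cite[Theorem 9.19]{GT}.

Finally, at a given $x\in\partial K$ choose the coordinates with $x=0$ and $\nabla f(0)=0$. Then $dn_x=D^2f(0)$, which is positive semidefinite because $f$ is convex, and $a_{ij}(0)=\delta_{ij}$, so $h(0)=\Delta f(0)=H(x)$. This is \eqref{eq:opt}.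
\end{proof}

\section{The normal derivative does not change sign}\label{sec:sign}

Let $\Sigma=\{g=0\}\subset\partial K$ and $Z=n(\Sigma)\subset S^{N-1}$; both are compact. In Example~\ref{ex:rev} we computed $Z$. In general $\Sigma$ is a closed set about which we know nothing, so we cannot integrate $dn=0$ along curves in $\Sigma$. A theorem of Sard type measures $Z$ directly. Recall that Lipschitz maps preserve $\mathcal{H}^s$-null sets, that an $\mathcal{H}^s$-null set is $\mathcal{H}^{s'}$-null for $s'\ge s$, and that $\mathcal{H}^m$ on $\mathbb{R}^m$ is a multiple of Lebesgue measure.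

\begin{lemma}\label{lem:sard}
$\mathcal{H}^1(Z)=0$.
\end{lemma}

\begin{proof}
On $\Sigma$ we have $H=0$ by \eqref{eq:opt}, and a positive semidefinite map with zero trace vanishes; so $dn=0$ on $\Sigma$. Federer's form of Sard's theorem \cite[3.4.3]{Fe} states: if $F$ is of class $C^k$ on an open subset of $\mathbb{R}^m$ and $\operatorname{rank}DF\le\nu$ on a subset $B$, where $\nu<m$, then $\mathcal{H}^{\nu+(m-\nu)/k}(F(B))=0$. Apply it to $n$ in finitely many charts of $\partial K$, with $m=k=N-1$ and $\nu=0$.
\end{proof}

The next lemma is the first use of $N\ge3$; on $S^1$ it fails for a set of two points.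

\begin{lemma}\label{lem:sphere}
Let $N\ge3$ and let $Z\subset S^{N-1}$ be compact with $\mathcal{H}^1(Z)=0$. Then $W=S^{N-1}\setminus Z$ is dense and connected.
\end{lemma}

\begin{proof}
Since $N-2\ge1$, we have $\mathcal{H}^{N-2}(Z)=0$ and $\mathcal{H}^{N-1}(Z)=0$. So $Z$ has empty interior and $W$ is open and dense. Given two distinct points of $W$, project stereographically from a third point $o\in W$ onto $\mathbb{R}^{N-1}$. Let $p\ne q$ be the images of the two points and $Z'$ the image of $Z$. It is compact, and $\mathcal{H}^{N-2}(Z')=0$ because the chart is locally Lipschitz away from $o$. Choose $\varepsilon>0$ with $B_\varepsilon(p)$ and $B_\varepsilon(q)$ disjoint from $Z'$. Let $\pi$ be the orthogonal projection onto $(q-p)^\perp\cong\mathbb{R}^{N-2}$. The set $\pi(Z')$ is Lebesgue-null there, so some $y\perp q-p$ with $|y|<\varepsilon$ has $\pi(p)+y\notin\pi(Z')$. The segment from $p+y$ to $q+y$ projects to the single point $\pi(p)+y$ and therefore avoids $Z'$. The polygon $p,\ p+y,\ q+y,\ q$ joins $p$ to $q$ off $Z'$.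
\end{proof}

The Gauss map need not be injective, since $K$ may have flat faces. Its fibers are convex, and this is enough to pull connectedness back.

\begin{lemma}\label{lem:fiber}
If $W\subset S^{N-1}$ is nonempty and connected, then $Y=n^{-1}(W)$ is nonempty and connected.
\end{lemma}

\begin{proof}
Since $\partial K$ is $C^1$, each boundary point $x$ has one supporting hyperplane, with normal $n(x)$. So $n^{-1}(\omega)$ is the set of points of $\overline K$ at which $x\mapsto x\cdot\omega$ is maximal; it is nonempty and convex. Let $Y$ be the disjoint union of relatively open, hence relatively closed, sets $Y_1,Y_2$. Each fiber over $W$ is connected, so it lies in $Y_1$ or in $Y_2$; thus $n(Y_1)$ and $n(Y_2)$ are disjoint, with union $W$. Write $Y_i=C_i\cap Y$ with $C_i\subset\partial K$ compact. As $Y$ is a full preimage, $n(Y_i)=n(C_i)\cap W$, which is relatively closed in $W$. Since $W$ is connected, one of the sets $n(Y_i)$ is empty.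
\end{proof}

\begin{proposition}\label{prop:sign}
Either $g\ge0$ on $\partial K$ or $g\le0$ on $\partial K$.
\end{proposition}

\begin{proof}
By the three lemmas $Y=\partial K\setminus n^{-1}(Z)$ is nonempty and connected. It does not meet $\Sigma$, so $g$ has a strict sign on $Y$. Suppose that the set $G\subset\partial K$ where $g$ has the opposite strict sign is nonempty. It is open and disjoint from $Y$, so $n(G)\subset Z$. At a point $x\in G$ we have $H>0$ by \eqref{eq:opt}, so $dn_x\tau\ne0$ for some tangent vector $\tau$. If $\gamma$ is a short smooth curve in $G$ through $x$ with velocity $\tau$, then $n\circ\gamma$ is a regular curve in $Z$ and has positive length. This contradicts Lemma~\ref{lem:sard}.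
\end{proof}

\section{A convex local minimizer has no hyperplane of symmetry}\label{sec:nosym}

Replacing $u$ by $-u$, we assume $g\ge0$. Thus $u$ enters $K$ with nonnegative slope everywhere along $\partial K$, although it is negative somewhere inside. To rule this out we want to propagate the boundary sign inward along lines. A derivative $\partial_1u$ solves the same equation as $u$ and equals $-g\,n_1$ on $\partial K$. Symmetry in $\{x_1=0\}$ provides what is needed to control it: a sign of $n_1$ on half of the boundary, the value zero on the hyperplane, and orthogonality to $u_1$.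

\begin{proposition}\label{prop:nosym}
$K$ has no hyperplane of symmetry.
\end{proposition}

\begin{proof}
Suppose $RK=K$, where $R$ is the reflection in $T=\{x_1=0\}$, and let $K_+=K\cap\{x_1>0\}$. By Corollary~\ref{cor:simple}, $u\circ R=\pm u$. If $u\circ R=-u$, then $g\circ R=-g$ because $n(Rx)=Rn(x)$; with $g\ge0$ this gives $g\equiv0$, against Corollary~\ref{cor:simple}. So $u$ is even.

Let $v=\partial_1u\in C^\infty(\overline K)$. It is odd and satisfies $\Delta v+\lambda v=0$. The boundary of $K_+$ is contained in the union of $\overline K\cap T$ and $\partial K\cap\{x_1>0\}$. On the first set $v=0$ by oddness. At a point $x$ of the second, $Rx\in\overline K$ and convexity give $0\ge(Rx-x)\cdot n(x)=-2x_1n_1(x)$, so $n_1\ge0$ and $v=-g\,n_1\le0$. Hence $v^+$ vanishes on $\partial K_+$, and $v^+|_{K_+}\in H_0^1(K_+)$ by (F3). Testing the equation of $v$ in $K_+$ with it gives $\int_{K_+}|\nabla v^+|^2=\lambda\int_{K_+}(v^+)^2$. Let $w\in H_0^1(K)$ equal $v^+$ on $K_+$ and $-v^+\circ R$ on $RK_+$. It is odd and $E(w)=0$. If $w\ne0$, then $w$ is an eigenfunction for $\lambda$ by Lemma~\ref{lem:test}(b), hence a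 multiple of $u$; being both odd and even it vanishes, which is absurd. So $w=0$, that is, $\partial_1u\le0$ in $K_+$.

Let $x\in K$ with $x_1\ge0$. Along the segment from $x$ in direction $e_1$ to $\partial K$ the function $u$ is nonincreasing, and it vanishes at the end point. So $u(x)\ge0$. By evenness $u\ge0$ in $K$, but $u$ changes sign.
\end{proof}

Corollary~\ref{cor:simple} and Propositions~\ref{prop:smooth}, \ref{prop:sign} and \ref{prop:nosym} together prove Theorem~\ref{thm:more}(iii).

\section{A convex minimizer has a hyperplane of symmetry}\label{sec:sym}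

This section uses global minimality, and none of the results of Sections~\ref{sec:variation}--\ref{sec:nosym}.

\begin{proposition}\label{prop:sym}
Let $N\ge3$ and let $K$ be a bounded convex open set with $P(K)=c$ and $\lambda_2(K)=m_N(c)$. Then $K$ has a hyperplane of symmetry.
\end{proposition}

Let $\lambda=\lambda_2(K)$, let $u_1>0$ be a first eigenfunction with eigenvalue $\lambda_1<\lambda$, and let $u$ be an eigenfunction for $\lambda$. The idea is to cut $K$ by a hyperplane $T$ and to double one half by reflection. The doubled set $U$ is in general not convex (Figure~\ref{fig:reflect}), but it is a competitor if $T$ halves the boundary area. We test $\lambda_2(U)$ with the even reflections of $u_1$ and $u$, and we want Lemma~\ref{lem:test}(a) to apply. This puts three conditions on $T$: one on the area and two on the energies. Hyperplanes in $\mathbb{R}^N$ form an $N$-parameter family, so $N\ge3$ leaves enough room; the Borsuk--Ulam theorem makes the count rigorous. The reflection of $u$ is then an eigenfunction of $U$, and analyticity forces $K$ to be symmetric.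

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\clip (0,-1.8) rectangle (2.6,1.8);
\fill[gray!18] (0,0) ellipse [x radius=2.2, y radius=1, rotate=30];
\end{scope}
\begin{scope}
\clip (-2.6,-1.8) rectangle (0,1.8);
\fill[gray!18] (0,0) ellipse [x radius=2.2, y radius=1, rotate=-30];
\end{scope}
\begin{scope}
\clip (0,0) ellipse [x radius=2.2, y radius=1, rotate=30];
\fill[gray!50] (0,0) ellipse [x radius=2.2, y radius=1, rotate=-30];
\end{scope}
\draw[thick] (0,0) ellipse [x radius=2.2, y radius=1, rotate=30];
\draw[thick,dashed] (0,0) ellipse [x radius=2.2, y radius=1, rotate=-30];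
\draw (0,-1.7) -- (0,1.7) node[right] {$T$};
\node at (0.5,0) {$M$};
\node at (1.45,0.9) {$U$};
\node at (-1.45,0.9) {$U$};
\node at (-2.3,-1.3) {$K$};
\node at (2.4,-1.3) {$RK$};
\end{tikzpicture}
\caption{A planar sketch of a convex set $K$ (solid) and its mirror image $RK$ (dashed) in a hyperplane $T$. The whole shaded region is the set $U$ obtained by doubling the right half of $K$; it has a reentrant corner on $T$ and is not convex. The darker region is the convex set $M=K\cap RK$, which is contained in both $K$ and $U$.}
\label{fig:reflect}
\end{figure}

\subsection*{Hyperplanes that halve the boundary}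
The boundary may contain flat faces, so a hyperplane can carry positive area, and exact halving is replaced by a median.

\begin{lemma}\label{lem:median}
For every $\omega\in S^{N-1}$ there is a unique $s=s(\omega)$ with $\sigma(\{x\cdot\omega>s\})\le c/2$ and $\sigma(\{x\cdot\omega<s\})\le c/2$. The function $s$ is odd and continuous, and $T_\omega=\{x\cdot\omega=s(\omega)\}$ meets $K$.
\end{lemma}

\begin{proof}
\emph{Existence.} Let $s$ be the infimum of the $t$ with $\sigma(\{x\cdot\omega>t\})\le c/2$. The set $\{x\cdot\omega>s\}$ is the increasing union of the sets $\{x\cdot\omega>t\}$, $t\downarrow s$, so its measure is at most $c/2$. For $t<s$ we have $\sigma(\{x\cdot\omega\le t\})<c/2$, and $t\uparrow s$ gives the second inequality.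

\emph{Uniqueness.} Any admissible $s$ lies in $[\inf_Kx\cdot\omega,\ \sup_Kx\cdot\omega]$, since otherwise one of the two measures is $c$. If $s<s'$ are both admissible, then
\[
c+\sigma(\{s<x\cdot\omega<s'\})=\sigma(\{x\cdot\omega>s\})+\sigma(\{x\cdot\omega<s'\})\le c .
\]
But a hyperplane $\{x\cdot\omega=t\}$ with $s<t<s'$ meets $K$, hence $\partial K$ since $K$ is bounded; so the open slab meets $\partial K$ in a nonempty relatively open set, which has positive area.

\emph{Oddness and continuity.} Uniqueness gives $s(-\omega)=-s(\omega)$. Let $\omega_j\to\omega$ and, along a subsequence, $s(\omega_j)\to s^*$. If $x\cdot\omega>s^*$, then $x\cdot\omega_j>s(\omega_j)$ for large $j$, so Fatou's lemma gives $\sigma(\{x\cdot\omega>s^*\})\le c/2$; the same reasoning with the inequalities reversed gives $\sigma(\{x\cdot\omega<s^*\})\le c/2$. Thus $s^*=s(\omega)$. As $s$ is bounded, it is continuous.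

\emph{$T_\omega$ meets $K$.} Otherwise, after replacing $\omega$ by $-\omega$ if needed, $s(\omega)=\inf_Kx\cdot\omega$. Then $\Gamma=\partial K\cap T_\omega$ has $\sigma(\partial K\setminus\Gamma)\le c/2\le\sigma(\Gamma)$, and $n=-\omega$ almost everywhere on $\Gamma$ by (C1). The divergence theorem for the constant field $\omega$ gives $\sigma(\Gamma)=\int_{\partial K\setminus\Gamma}n\cdot\omega\,d\sigma\le\sigma(\partial K\setminus\Gamma)\le\sigma(\Gamma)$. So $n=\omega$ almost everywhere on $\partial K\setminus\Gamma$. For a unit vector $e\perp\omega$ the field $(x\cdot e)e$ has divergence $1$, and $|K|=\int_{\partial K}(x\cdot e)(n\cdot e)\,d\sigma=0$, which is absurd.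
\end{proof}

\subsection*{Balancing the energies}
Let $K_\omega=K\cap\{x\cdot\omega>s(\omega)\}$, and let $E_\omega$ be defined like $E$ with integration over $K_\omega$.

\begin{lemma}\label{lem:BU}
There is $\omega\in S^{N-1}$ with $E_\omega(u_1)<0$ and $E_\omega(u_1,u)=E_\omega(u)=0$.
\end{lemma}

\begin{proof}
If $\omega_j\to\omega$, the indicator functions of $K_{\omega_j}$ converge to that of $K_\omega$ off the null set $T_\omega$, so the three quantities are continuous in $\omega$ by dominated convergence. Since $s$ is odd, $K_\omega$ and $K_{-\omega}$ are the two sides of $T_\omega$ in $K$, and $E_\omega+E_{-\omega}=E$. Now $E(u_1,u)=E(u)=0$ by the equation of $u$, and $E(u_1)=(\lambda_1-\lambda)\|u_1\|_{L^2}^2<0$. Hence $\omega\mapsto(E_\omega(u_1,u),E_\omega(u))$ is odd. The Borsuk--Ulam theorem states that a continuous odd map $S^2\to\mathbb{R}^2$ has a zero; we apply it on a great sphere $S^2\subset S^{N-1}$, which exists because $N\ge3$. If $\omega$ is a zero, so is $-\omega$, and $E_\omega(u_1)+E_{-\omega}(u_1)<0$ shows that one of the two has the required sign.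
\end{proof}

For $N=2$ this step breaks down: the inclusion $S^1\to\mathbb{R}^2$ is odd and has no zero.

\subsection*{The doubled set}
Fix $\omega$ as in Lemma~\ref{lem:BU} and choose coordinates with $\omega=e_1$ and $T_\omega=T=\{x_1=0\}$. Let $R$ be the reflection in $T$, $K_+=K\cap\{x_1>0\}$, and
\[
U=K_+\cup(K\cap T)\cup RK_+ .
\]
For a function $w$ on $K$ let $\tilde w(x)=w(|x_1|,x_2,\dots,x_N)$, $x\in U$.

\begin{lemma}\label{lem:U}
The set $U$ is bounded, open and connected, $\lambda_2(U)=\lambda$, and $\tilde u$ is an eigenfunction of $U$ for $\lambda$. In particular $\tilde u$ is analytic in $U$ and changes sign.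
\end{lemma}

\begin{proof}
A ball in $K$ centered on $T$ is invariant under $R$, so it lies in $U$; hence $U$ is open. It is the union of the convex set $K_+\cup(K\cap T)$ and its mirror image, which share $K\cap T\ne\emptyset$ by Lemma~\ref{lem:median}; hence it is connected.

\emph{$P(U)\le c$.} Let $\varphi\in C_c^1(\mathbb{R}^N;\mathbb{R}^N)$ with $|\varphi|\le1$, and $\psi=\varphi+R\,\varphi\circ R$. Then $|\psi|\le2$ and $\psi_1=0$ on $T$. Since $\operatorname{div}(R\,\varphi\circ R)=\operatorname{tr}\big(R\,(D\varphi\circ R)\,R\big)=(\operatorname{div}\varphi)\circ R$, we have $\int_U\operatorname{div}\varphi=\int_{K_+}\operatorname{div}\psi$. Apply (C1) to the convex set $K_+$. On $\partial K_+\cap T$ its normal is $-e_1$ almost everywhere, because $T$ supports $K_+$, so this part contributes nothing. The rest of $\partial K_+$ is $\partial K\cap\{x_1>0\}$. Hence $\int_U\operatorname{div}\varphi\le2\sigma(\{x_1>0\})\le c$. Minimality now gives $\lambda_2(U)\ge m_N(c)=\lambda$.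

\emph{Test functions.} If $\varphi_k\in C_c^\infty(K)$ tend to $w$ in $H^1$, then $\tilde\varphi_k$ is Lipschitz with support in the union of the compact set $\operatorname{supp}\varphi_k\cap\{x_1\ge0\}\subset U$ and its mirror image, and $\|\tilde\varphi_k-\tilde\varphi_l\|_{H^1(U)}^2=2\|\varphi_k-\varphi_l\|^2_{H^1(K_+)}$. So $\tilde u_1,\tilde u\in H_0^1(U)$. Moreover $E(\tilde u_1)=2E_\omega(u_1)<0$, $E(\tilde u_1,\tilde u)=2E_\omega(u_1,u)=0$, $E(\tilde u)=2E_\omega(u)=0$, and $\tilde u\ne0$ by (F2). Lemma~\ref{lem:test}(a) gives the claim. As $U$ is connected, $\lambda_2(U)>\lambda_1(U)$, and (F2) gives the last sentence.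
\end{proof}

\subsection*{Rigidity}
It remains to pass from the symmetry of $\tilde u$ to that of $K$. The natural place to compare $u$ with $\tilde u$ is the largest symmetric subset of $K$.

\begin{proof}[Proof of Proposition~\ref{prop:sym}]
Let $M=K\cap RK$. It is open, convex, invariant under $R$, and contains $K\cap T$. It is contained in $U$: if $x\in M$ and $x_1<0$, then $Rx\in K_+$. The functions $u$ and $\tilde u$ solve $\Delta w+\lambda w=0$ in $M$ and agree on the nonempty open set $M\cap\{x_1>0\}$, so $u=\tilde u$ in $M$ by (F2). Thus $u=u\circ R$ on $M$, and on $\overline M$ by Lemma~\ref{lem:reg}. We show $M=K$; then $K\subset RK$, hence $RK\subset K$, and the proposition follows.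

Suppose $M\ne K$. Then the open set $K\setminus\overline M$ is nonempty, since otherwise $K$ would lie in the interior of $\overline M$, which is $M$ by (C2). A point $x\in\partial M$ lies in $\partial K$ or has $Rx\in\partial K$; in both cases $u(x)=u(Rx)=0$. By (F3), $u|_M\in H_0^1(M)$, and $u|_M\ne0$ by (F2). So $u|_M$ is an eigenfunction of $M$ for $\lambda$. It is either a higher or the first eigenfunction of $M$. In the first case it is also a second eigenfunction of the strictly larger set $K$; in the second case the negative part of $\tilde u$ falls into two pieces that can be recombined.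

\emph{Case 1: $u$ changes sign in $M$.} Then $\lambda>\lambda_1(M)$ by (F2). Let $p>0$ be a first eigenfunction of $M$ and $q=u|_M$, both extended by zero to $K$. We have $E(p)=(\lambda_1(M)-\lambda)\|p\|_{L^2}^2<0$, and $E(p,q)=E(q)=0$ by testing the equation of $u|_M$ with $p$ and $q$. By Lemma~\ref{lem:test}(a) in $K$, the function $q$ is an eigenfunction of $K$. It vanishes on $K\setminus\overline M$, against (F2).

\emph{Case 2: $u$ does not change sign in $M$.} Replacing $u$ by $-u$, let $u\ge0$ in $M$. Then $-\Delta u=\lambda u\ge0$, and the strong maximum principle gives $u>0$ in $M$. So $\tilde u>0$ on $U\cap T=K\cap T\subset M$. Let $\tilde u^-=\max(-\tilde u,0)\in H_0^1(U)$, which is nonzero by Lemma~\ref{lem:U}, and let $w_1,w_2$ be the products of $\tilde u^-$ with the indicator functions of $\{x_1>0\}$ and $\{x_1<0\}$. Since $\tilde u^-$ vanishes near every point of $U\cap T$, each $w_i$ coincides near every point of $U$ with $\tilde u^-$ or with $0$; hence $w_i\in H^1(U)$, and $w_i\in H_0^1(U)$ by (F3). The function $w=w_1-w_2$ is nonzero and odd, and $E(w)=E(w_1)+E(w_2)=E(\tilde u^-)=-E(\tilde u,\tilde u^-)=0$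 by the equation of $\tilde u$. By Lemma~\ref{lem:test}(b), $w$ is an eigenfunction of $U$. It vanishes on the nonempty open set $\{\tilde u>0\}$, against (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ be bounded, open and convex with $P(K)\le c$. Then $\lambda_2(K)\ge m_N(c)$; suppose that equality holds. If $P(K)<c$, a dilation of $K$ by a factor slightly larger than $1$ would be admissible with smaller $\lambda_2$; so $P(K)=c$. Then $J(K)=m_N(c)\,c^{2/(N-1)}=\inf J$, so $K$ is a convex local minimizer and has no hyperplane of symmetry by Theorem~\ref{thm:more}(iii). This contradicts Proposition~\ref{prop:sym}.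
\end{proof}

\section{The uniform gap and null modifications}\label{sec:gap}

Theorem~\ref{thm:main} gives a strict inequality for each convex set. It becomes uniform because the problem restricted to convex sets has a solution.

\begin{lemma}\label{lem:convex}
The infimum $m^*$ of $\lambda_2$ over bounded convex open sets $K$ with $P(K)\le1$ is attained.
\end{lemma}

\begin{proof}
Let $K_j$ be a minimizing sequence, with inradius $r_j$ and diameter $d_j$.

\emph{The inradius is bounded below.} The function $\rho=\operatorname{dist}(\cdot,\partial K_j)$ is concave on $K_j$, being the infimum of the distances to the supporting hyperplanes, and $|\nabla\rho|=1$ almost everywhere. Its superlevel sets are convex subsets of $K_j$. The coarea formula and (C3) give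
\[
|K_j|=\int_0^{r_j}P(\{\rho>t\})\,dt\le r_jP(K_j)\le r_j .
\]
By the Faber--Krahn inequality, $\lambda_2(K_j)\ge\lambda_1(K_j)\ge C_N|K_j|^{-2/N}\ge C_Nr_j^{-2/N}$ with $C_N>0$. As $\lambda_2(K_j)$ is bounded, $r_j\ge r_0>0$.

\emph{The diameter is bounded above.} Let $B_{r_0}(x_j)\subset K_j$. One end point $z_j$ of a diameter of $\overline{K_j}$ is at distance at least $d_j/2$ from $x_j$. So $\overline{K_j}$ contains the cone with vertex $z_j$ over the $(N-1)$-dimensional ball of radius $r_0$ centered at $x_j$ and orthogonal to $z_j-x_j$. Its volume is at least a positive constant times $r_0^{N-1}d_j$, while $|K_j|$ is bounded by the isoperimetric inequality. Hence $d_j$ is bounded.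

\emph{The limit.} Translate so that $B_{r_0}(0)\subset K_j\subset B_D(0)$. By Blaschke's selection theorem a subsequence of $\overline{K_j}$ converges in the Hausdorff metric to a compact convex set $C\supset B_{r_0}(0)$; equivalently, the support functions $h_j(\omega)=\sup_{K_j}x\cdot\omega$ converge uniformly on $S^{N-1}$ to the support function $h\ge r_0$ of $C$. With $\varepsilon_j=\|h_j-h\|_\infty/r_0\to0$ we get $(1-\varepsilon_j)h\le h_j\le(1+\varepsilon_j)h$. Let $K$ be the interior of $C$. By (C2), $(1-\varepsilon_j)K\subset K_j\subset(1+\varepsilon_j)K$. The first inclusion and (C3) give $(1-\varepsilon_j)^{N-1}P(K)\le1$; the second gives $(1+\varepsilon_j)^{-2}\lambda_2(K)\le\lambda_2(K_j)$. In the limit $P(K)\le1$ and $\lambda_2(K)\le m^*$.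
\end{proof}

The lemma also shows that comparison with convex sets alone cannot prove Theorem~\ref{thm:main}. The competitors $(\mathrm{id}+tV)(K)$ and $U$ used above are in general not convex.

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
By Lemma~\ref{lem:convex} and Theorem~\ref{thm:main}, $m^*>m_N(1)>0$, so $\delta_N=m^*/m_N(1)-1$ is positive. If $K$ is convex with $P(K)\le c$, then $c^{-1/(N-1)}K$ has perimeter at most $1$, hence
\[
\lambda_2(K)\ge c^{-2/(N-1)}m^*=(1+\delta_N)\,c^{-2/(N-1)}m_N(1)=(1+\delta_N)\,m_N(c).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]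
Let $\Omega$ be a minimizer for $m_N(c)$ and $K$ a convex open set such that the symmetric difference of $\Omega$ and $K$ is Lebesgue-null. Every ball contained in $K$ meets $\Omega$, so $K\subset\overline\Omega$ and $K$ is bounded. Almost every point of a ball contained in $\Omega$ lies in $K$, so the ball lies in $\overline K$. Thus $\Omega$ is contained in the interior of $\overline K$, which is $K$ by (C2). Then $\lambda_2(K)\le\lambda_2(\Omega)=m_N(c)$ and $P(K)=P(\Omega)\le c$, which contradicts Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}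

\bibitem{BBH} Dorin Bucur, Giuseppe Buttazzo, Antoine Henrot, \emph{Minimization of $\lambda_2(\Omega)$ with a perimeter constraint}, arXiv:0904.2193 (2009).

\bibitem{Fe} Federer, \emph{Geometric Measure Theory}.

\bibitem{GT} Gilbarg and Trudinger, \emph{Elliptic Partial Differential Equations of Second Order}.

\bibitem{Gr} Grisvard, \emph{Elliptic Problems in Nonsmooth Domains}.

\end{thebibliography}
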